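# Trinomial root systems and the fixed point property of flag manifolds

## Splittings over the roots of a trinomial

Let $e_1,\dots,e_n$ be the elementary symmetric polynomials in $x_1,\dots,x_n$, and put
$$V=\{x\in\mathbb C^n: e_1(x)=\dots=e_{n-2}(x)=0\},\qquad u=(-1)^{n-1}e_{n-1},\qquad v=(-1)^ne_n. \tag{1}$$
Since $\prod_r(T-x_r)=\sum_j(-1)^je_jT^{n-j}$, a point of $V$ is the same thing as an ordered list, with multiplicity, of the roots of a trinomial $T^n+uT+v$. Inside $V$ we single out the set $U$ of points with distinct coordinates and the finite set $O\subset U$ given by $u=0$, $v=-1$. The points of $O$ are the $n!$ orderings of the set $E_n$ of $n$-th roots of unity. For $n=3$, $V$ is the plane $x_1+x_2+x_3=0$ and $O$ consists of the six orderings of the cube roots of unity.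

Now split $\{1,\dots,n\}$ into blocks $I_1,\dots,I_k$ with $|I_i|=n_i$, $k\ge 2$. Suppose we have monic polynomials $F_1,\dots,F_k$ in $T$ with $\deg F_i=n_i$. The coefficient of $T^{n_i-j}$ in $F_i$ is to be a homogeneous polynomial of degree $j$ in $x$, symmetric in the variables of each block, and on $V$
$$\prod_iF_i(T)=T^n+\alpha uT+\mu v+gu \tag{2}$$
with constants $\alpha,\mu$ and a linear form $g$. Let us call this a splitting over $V$. Two kinds are easy to see.

* Take $F_i=\prod_{r\in I_i}(T-\lambda x_r)$ with $\lambda\ne0$. On $V$ the product is $\lambda^n\bigl((T/\lambda)^n+uT/\lambda+v\bigr)=T^n+\lambda^{n-1}uT+\lambda^nv$, so $g=0$.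
* If $\{l\}$ is a block, use $x_l^n=-ux_l-v$ on $V$. Then $T^n-\mu x_l^n=T^n+\mu v+\mu x_lu$, so $\alpha=0$ and $g=\mu x_l$. The linear factors $T-\nu\omega x_l$, with $\nu^n=\mu$ and $\omega\in E_n$, can be distributed among the $F_i$ in any way.

What splittings are for: every graded endomorphism of the complexified cohomology ring of a flag manifold produces a splitting over $V$, and the splitting determines the endomorphism. By following roots along loops and along small arcs in $V$ we shall find all the endomorphisms. The list is short enough to compute Lefschetz numbers, and this decides which flag manifolds have the fixed point property.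

## Self-maps of flag manifolds and their Lefschetz numbers

Let $\mathbb F$ be $\mathbb R$, $\mathbb C$ or the skew field $\mathbb H$, and let $U_{\mathbb F}(n)$ be $O(n)$, $U(n)$ or $Sp(n)$ respectively. For positive integers with $n_1+\dots+n_k=n$ the flag manifold is
$$\mathbb FM(n_1,\dots,n_k)=\frac{U_{\mathbb F}(n)}{U_{\mathbb F}(n_1)\times\dots\times U_{\mathbb F}(n_k)} .$$
Its points are the decompositions of $\mathbb F^n$ into pairwise orthogonal subspaces of dimensions $n_1,\dots,n_k$. The tautological bundle $\gamma_i$ has the $i$-th subspace as fibre. A space $X$ has the **fixed point property** (f.p.p.) if every continuous map $f:X\to X$ has a fixed point.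

A theorem of Glover and Homer says: if $\mathbb FM(n_1,\dots,n_k)$ has the f.p.p., then the $n_i$ are distinct and, if $\mathbb F=\mathbb R$ or $\mathbb C$, at most one of them is odd. The problem, taken from Thais Monis, Northon Penteado, Sergio Ura, Peter Wong, "A note on nontrivial intersection for selfmaps of complex Grassmann manifolds", arXiv:1705.10571 (2017), is to prove or disprove the conjecture that, for $\mathbb F=\mathbb R$ and $\mathbb F=\mathbb C$, these conditions are also sufficient. They are.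

**Theorem 1.** Let $n_1,\dots,n_k$ be distinct positive integers, at most one of them odd. Then every continuous self-map of $\mathbb CM(n_1,\dots,n_k)$, and every continuous self-map of $\mathbb RM(n_1,\dots,n_k)$, has nonzero Lefschetz number. In particular both spaces have the f.p.p.

There is a quaternionic complement, without a parity condition (Theorem 3, at the end).

Recall that for a compact manifold $X$ the Lefschetz number of $f:X\to X$ is $L(f)=\sum_d(-1)^d\,\mathrm{tr}\bigl(f^*|H^d(X;\mathbb Q)\bigr)$, and that $L(f)\neq0$ forces a fixed point.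

The simplest case is $\mathbb CM(1,n-1)=\mathbb CP^{n-1}$, where $H^*=\mathbb Q[x]/(x^n)$ and $f^*x=\kappa x$ with $\kappa\in\mathbb Q$. Here $L(f)=1+\kappa+\dots+\kappa^{n-1}$, which for rational $\kappa$ vanishes only if $\kappa=-1$ and $n$ is even. So for odd $n$ the f.p.p. holds. For $n=4$ the value $L=0$ really occurs without a fixed point: on $\mathbb CP^3$ take $[z_0:z_1:z_2:z_3]\mapsto[-\bar z_1:\bar z_0:-\bar z_3:\bar z_2]$. If $\lambda z_0=-\bar z_1$ and $\lambda z_1=\bar z_0$, then $z_0=\bar\lambda\bar z_1=-|\lambda|^2z_0$, so $z_0=z_1=0$; in the same way $z_2=z_3=0$.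

## The ring $H$ and its low degrees

**Notation.** $k\ge2$, $b=\max n_i$, $W=\prod S_{n_i}$ acting on the variables block by block, $P=\mathbb C[x_1,\dots,x_n]^W$, and $I=(e_1,\dots,e_n)\subset\mathbb C[x]$. Put
$$C_i(T)=\prod_{r\in I_i}(T-x_r)=T^{n_i}+\sum_jc_{ij}T^{n_i-j},\qquad s_{ij}=\sum_{r\in I_i}x_r^j,$$
so $P=\mathbb C[c_{ij}]$. If $\sum e_jf_j\in P$, averaging over $W$ lets us take $f_j\in P$; hence $I\cap P=\sum e_jP$. The coefficients of $\prod_iC_i(T)=\prod_r(T-x_r)$ are $\pm e_j$, so
$$H:=P/(I\cap P)=\mathbb C[c_{ij}]\big/\Bigl(\prod_iC_i(T)=T^n\Bigr)\subset\mathbb C[x]/I ,\qquad \deg x_r=1. \tag{3}$$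
By Borel's theorem $H\cong H^*(\mathbb CM(n_1,\dots,n_k);\mathbb C)$, with degree $j$ corresponding to cohomological degree $2j$ and $c_{ij}$ to the Chern class $c_j(\gamma_i)$.

We need to know when a polynomial is zero in $H$. Number things so that $|I_k|=b$ and $I_k=\{q+1,\dots,n\}$, $q=n-b$. Put $W'=\prod_{i<k}S_{n_i}$, and let $h_s$ be the complete symmetric polynomial of degree $s$ in $x_1,\dots,x_q$ (the sum of all monomials of degree $s$).

**Lemma 1.** The map $\mathbb C[x_1,\dots,x_q]^{W'}\to H$ is surjective with kernel the ideal $(h_{b+1},\dots,h_n)$. Hence it is injective in degrees $\le b$; in degree $b+1$ its kernel is $\mathbb Ch_{b+1}$; and if $b+2\le n$, every kernel element of degree $b+2$ has the form $ch_{b+2}+\ell h_{b+1}$ with $c\in\mathbb C$ and $\ell$ a linear form. The presentation of $H$ as a quotient of $\mathbb C[c_{ij}:i<k]$ holds over any commutative coefficient ring.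

*Proof.* Put $S=\mathbb C[c_{ij}:i<k]=\mathbb C[x_1,\dots,x_q]^{W'}$ and $C_i^*(t)=1+\sum_jc_{ij}t^j=\prod_{r\in I_i}(1-x_rt)$. Then $1/\prod_{i<k}C_i^*(t)=\prod_{r\le q}(1-x_rt)^{-1}=\sum_sh_st^s$. The defining relations of $H$ say $\prod_iC_i^*(t)\equiv1\bmod t^{n+1}$. Multiplying by the unit $\sum h_st^s$ of $S[[t]]$ gives the equivalent system $C_k^*(t)\equiv\sum_{s\le n}h_st^s\bmod t^{n+1}$. As $C_k^*$ has degree $b$, this says $c_{ks}=h_s$ for $s\le b$ and $h_s=0$ for $b<s\le n$. The first group eliminates the $c_{ks}$, and $H=S/(h_{b+1},\dots,h_n)$. Nothing used the coefficient field. $\square$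

A consequence: **every $c_{ij}$ with $1\le j\le n_i$ is nonzero in $H$.** For $i<k$ it is a nonzero polynomial of degree $\le b$ in $x_1,\dots,x_q$, and $c_{kj}=h_j$ with $j\le b$.

**A computation by hand: $(2,3)$.** Here $q=2$, $b=3$. With $s=x_1+x_2$ and $p=x_1x_2$, $H=\mathbb C[s,p]/(h_4,h_5)$, where $h_4=s^4-3s^2p+p^2$ and $h_5=s^5-4s^3p+3sp^2$. A graded endomorphism has $\varphi(s)=\lambda s$, $\varphi(p)=as^2+\beta p$. The image of $h_4$ must be a multiple of $h_4$; comparing the coefficients of $p^2$, $s^2p$, $s^4$ gives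
$$-3\lambda^2\beta+2a\beta=-3\beta^2,\qquad \lambda^4-3\lambda^2a+a^2=\beta^2 .$$
The image of $h_5$ must lie in the span of $sh_4$ and $h_5$.

If $\beta=0$, the image of $h_5$ is $\lambda(\lambda^4-4\lambda^2a+3a^2)s^5$, and $s^5$ is not in that span: $xsh_4+yh_5=s^5$ would need $3x+4y=0=x+3y$. So $\lambda=0$ or $\lambda^4-4\lambda^2a+3a^2=0$. In the second case, with $a^2=3\lambda^2a-\lambda^4$, we get $\lambda^2(5a-2\lambda^2)=0$. If $\lambda\ne0$ then $a=\frac25\lambda^2$, but then $\lambda^4-3\lambda^2a+a^2=-\frac1{25}\lambda^4\ne0$. So $\lambda=0$, then $a=0$, and $\varphi=0$ in positive degrees.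

If $\beta\neq0$, then $a=\frac32(\lambda^2-\beta)$, and the second equation becomes $\frac54(\beta^2-\lambda^4)=0$. For $\beta=\lambda^2$ we get $a=0$, that is, $\varphi$ multiplies degree $j$ by $\lambda^j$. For $\beta=-\lambda^2$ we get $a=3\lambda^2$ with $\lambda\ne0$. With $\lambda=1$ the image of $h_5$ is $16s^5-14s^3p+3sp^2$; if it equals $xsh_4+yh_5$, then $x+y=16$ and $x+3y=3$, so $y=-\frac{13}2$, $x=\frac{45}2$, but $-3x-4y=-\frac{83}2\ne-14$. Scaling by $\lambda$ reduces every $\lambda\ne0$ to this case, so it is excluded.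

So for $(2,3)$ only two kinds of endomorphism exist. Elimination of this sort gives no hold on general $(n_1,\dots,n_k)$: the number of unknown coefficients in $\varphi(c_{ij})$ grows, and the equations have no visible structure. The splittings supply the structure.

## All graded endomorphisms of $H$

For $\varphi:H\to H$ write $\varphi(C_i)(T)$ for the polynomial obtained by applying $\varphi$ to the coefficients of $C_i$.

**Theorem 2.** Let $b\ge2$ and let $\varphi:H\to H$ be a graded $\mathbb C$-algebra endomorphism.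

(a) If the $n_i$ are not all equal, $\varphi$ is of one of the following types:

* (0) $\varphi=0$ in positive degrees;
* (I) $\varphi(c_{ij})=\lambda^jc_{\sigma(i)j}$, with $\lambda\ne0$ and $\sigma$ a permutation with $n_{\sigma(i)}=n_i$;
* (II) there are a block $I_l=\{l\}$ of size $1$ (with root $x_l$), a number $\nu\ne0$, and a partition $E_n=\bigsqcup_i\Omega_i$ with $|\Omega_i|=n_i$, such that $\varphi(C_i)(T)=\prod_{\omega\in\Omega_i}(T-\nu\omega x_l)$.

(b) If all $n_i=b$, then $\varphi$ is of type (0), of type (I), or of type (III): $\varphi(c_{ij})=0$ for all $i$ and all $j<b$.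

Types (II) and (III) are really there.

*Type (II).* In $\mathbb C[x]/I$ we have $\prod_r(T-x_r)=T^n$; putting $T=x_l$ gives $x_l^n=0$ in $H$. So for any data as in (II), $\prod_i\varphi(C_i)(T)=T^n-\nu^nx_l^n=T^n$, and the formula defines an endomorphism.

*Type (III).* Take $(2,2)$, with $s=x_1+x_2$, $p=x_1x_2$. Then $c_{11}=-s$, $c_{12}=p$, and by Lemma 1 $H=\mathbb C[s,p]/(h_3,h_4)$ with $h_3=s^3-2sp$ and $h_4=s^4-3s^2p+p^2$. So $s^4=2s^2p$ and $p^2=s^2p$ in $H$. Let $z=as^2+\beta p$. Then $z^2=(2a^2+2a\beta+\beta^2)s^2p$, which is zero for $\beta=(-1+i)a$. For such $z$, $C_1\mapsto T^2+z$, $C_2\mapsto T^2-z$ is an endomorphism, since the product is $T^4-z^2=T^4$.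

**The case set aside.** If $k=2$ and some $n_i=1$, then $n\geq3$ and by Lemma 1 $H=\mathbb C[x]/(x^n)$, with $x$ the root of the block of size $1$. The other block has $c_{2j}=h_j=x^j$. As $\varphi(x)=\kappa x$, we have type (0) if $\kappa=0$ and type (I) with $\sigma=\mathrm{id}$, $\lambda=\kappa$ otherwise. From here to the end of the proof of Theorem 2 this case is excluded. Then
$$n\ge4,\qquad n_i\le n-2\ \text{ for all }i,\qquad q=n-b\ge2. \tag{4}$$
(If $k\ge3$ then $n\ge b+2\ge 4$, and the complement of any block has at least two elements; if $k=2$, both $n_i\ge2$.)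

## Detecting zero on the roots of unity

The next lemma says that an element of $H$ is determined by the values of a homogeneous representative on the finite set $O$.

**Lemma 2.** Let $n\ge2$. A homogeneous $G\in\mathbb C[x]$ vanishing on $O$ lies in $I$; so a homogeneous $G\in P$ vanishing on $O$ is $0$ in $H$. Conversely, elements of $I$ of degree $\le n-2$ vanish on $V$, and elements of $I$ of degree $\le n-1$ vanish on $O$.

*Proof.* Recall that $\mathbb C[x]$ is free over $\Lambda=\mathbb C[e_1,\dots,e_n]$ with a homogeneous basis $b_s$, $1\le s\le n!$. So $\mathbb C[x]/(e_1,\dots,e_{n-1},v+1)$ has dimension $n!$. Its zero set is $O$, so it surjects onto the algebra $\mathbb C^O$ of functions on $O$, of dimension $n!$. Hence the two agree, and the $b_s|_O$ form a basis of $\mathbb C^O$. Write $G=\sum g_sb_s$ with $g_s\in\Lambda$ homogeneous. On $O$ each $g_s$ is constant, with value $g_s$ at $(e_1,\dots,e_{n-1},v)=(0,\dots,0,-1)$. If $G|_O=0$, these values are all $0$; so no $g_s$ is a nonzero constant polynomial,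 each $g_s$ lies in $(e_1,\dots,e_n)$, and $G\in I$. For the converse, a homogeneous element of $I$ of degree $d\le n$ lies in $(e_1,\dots,e_d)$, by taking degree parts in $\sum e_jf_j$. The functions $e_1,\dots,e_{n-2}$ vanish on $V$ and $e_1,\dots,e_{n-1}$ on $O$. $\square$

## The splitting attached to an endomorphism

Let $\varphi$ be a graded endomorphism of $H$. Lift $\varphi(c_{ij})$ to homogeneous $\tilde\varphi_{ij}\in P$ of degree $j$ and put $F_i(T)=T^{n_i}+\sum_j\tilde\varphi_{ij}T^{n_i-j}$. Applying $\varphi$ to $\prod C_i(T)=T^n$ shows $\prod F_i=T^n+\sum_j\rho_jT^{n-j}$ with $\rho_j\in(I\cap P)_j=\sum_{r\le j}e_rP_{j-r}$. On $V$ only $e_{n-1}$ and $e_n$ survive. So $\rho_j=0$ for $j\le n-2$, $\rho_{n-1}$ is a constant times $u$, and $\rho_n$ is a constant times $v$ plus an element of $P_1$ times $u$. This is equation (2), with $g\in P_1$.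

**If $\mu=0$**, then on $O$, where $u=0$, we get $\prod F_i=T^n$. So $F_i=T^{n_i}$ on $O$, all $\tilde\varphi_{ij}$ vanish on $O$, and Lemma 2 gives type (0). **From now on $\mu\ne0$.** Put $\theta=\alpha/\mu$, $\hat g=g/\mu$, and fix $\nu$ with $\nu^n=\mu$. A $W$-invariant linear form is a combination of the $s_{i1}$, and $e_1=\sum_i s_{i1}$ is zero on $V$ and in $H$. So we may subtract a multiple of $e_1$ and write
$$\hat g=\sum_{r\le q}\beta_rx_r,\quad W'\text{-invariant},\qquad w_s:=\sum_{r\le q}\beta_rx_r^s,\quad w_1=\hat g. \tag{5}$$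

On $O$ we have $\prod F_i=T^n-\mu$, so there $F_i$ has $n_i$ distinct nonzero roots. Let $G_{ij}\in P_j$ ($j\ge1$) be the $j$-th power sum of the roots of $F_i$, a universal polynomial in the $\tilde\varphi$'s; its class in $H$ is $\varphi(s_{ij})$. If $G_{i1},\dots,G_{in_i}$ all vanished at $a\in O$, Newton's identities would give $F_i=T^{n_i}$ at $a$. Hence
$$\text{at each }a\in O,\text{ not all of }G_{i1},\dots,G_{in_i}\text{ vanish.}\tag{6}$$

By Lemma 2 we only need to know the $F_i$ on $O$. But on $O$ alone we learn only that the roots of $F_i$ at $a$ are $\nu\omega$ with $\omega$ in some subset of $E_n$ depending on $a$. As $O$ is finite, continuity cannot compare the subsets at two different points. This is the reason for (2): it lets the roots move.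

## Loops in $V$: the case $\alpha\ne0$, $\hat g=0$

The natural way to compare points of $O$ is monodromy. We first record the monodromy of trinomials.

**Lemma 3.** For $\alpha\mu\neq0$ put $f'_v=T^n+\alpha T+\mu v$. Over the $v$-plane its roots branch exactly over $n-1$ values of $v$, namely those with $v^{n-1}=\delta_n\alpha^n/\mu^{n-1}$, where $\delta_n\ne0$ depends only on $n$. A small loop about each acts as a transposition. The monodromy group is $S_n$. Consequently $U$ is connected.

*Proof.* The roots of $f'_v$ form the fibre over $v$ of $T\mapsto v=-(T^n+\alpha T)/\mu$. The critical points are the $n-1$ solutions of $nT^{n-1}=-\alpha$; they are nonzero, so the second derivative does not vanish there and they are simple. Since $T^n=-\alpha T/n$ at such a point, the critical value is $v=-\frac\alpha\mu\bigl(1-\frac1n\bigr)T$. These values are distinct and satisfy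
$$v^{n-1}=\Bigl(-\frac{n-1}n\Bigr)^{n-1}\Bigl(-\frac1n\Bigr)\frac{\alpha^n}{\mu^{n-1}} .$$
Each branch value carries exactly one critical point, a simple one, so a small loop about it exchanges two roots. The covering space over the complement of the branch values is the $T$-plane minus a finite set, which is connected; so the monodromy is transitive. It is generated by transpositions. The graph on the roots whose edges are these transpositions is connected by transitivity, and the transpositions along a spanning tree generate $S_n$.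

Now $U\to\{(u,v):\mathrm{disc}(T^n+uT+v)\ne0\}$ is a covering, the base is the complement of a curve in $\mathbb C^2$ and so is connected, and the fibres are simply transitive $S_n$-sets. The monodromy contains that over the line $u=1$ (the case $\alpha=\mu=1$), which is all of $S_n$. So $U$ is connected. $\square$

Assume now $\alpha\ne0$ and $\hat g=0$, so $\prod F_i=T^n+\alpha uT+\mu v$ on $V$. We show that $\varphi$ is of type (I).

**Step 1: $\alpha^n=\mu^{n-1}$.** Suppose not. By Lemma 3, on the line $u=1$ the branch set $D$ of $f=T^n+T+v$ and the branch set $D'$ of $f'=T^n+\alpha T+\mu v$ are disjoint. Let $\pi=\pi_1(\mathbb C\setminus(D\cup D'))$ and let $\mathcal K\subset\pi$ be the subgroup acting trivially on the roots of $f$. Let $x$ be an ordering of the roots of $f$ over the base point. A loop in $\mathcal K$ lifts to a closed loop at $x$ in $V$. The coefficients of $F_i$ are polynomials in $x$, and $F_i$ divides $f'$, whose roots stay distinct along the loop. So $\mathcal K$ preserves the root set of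 $F_i(x)$, a subset of size $n_i$, $0<n_i<n$, of the roots of $f'$.

On the other hand $\pi$ is generated by loops that run along a path, go once around a single point of $D\cup D'$, and return along the path. Those around points of $D'$ are null-homotopic in $\mathbb C\setminus D$, so they lie in $\mathcal K$. Those around points of $D$ act trivially on the roots of $f'$. So $\mathcal K$ and $\pi$ have the same image in the permutations of the roots of $f'$, and this image is transitive by Lemma 3. A transitive group preserves no proper nonempty subset: a contradiction.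

**Step 2: identify the $F_i$.** Put $\lambda=\mu/\alpha$. Then $\lambda^n=\mu^n/\mu^{n-1}=\mu$ and $\alpha\lambda=\mu$, so $(\lambda x_r)^n+\alpha u\lambda x_r+\mu v=\mu(x_r^n+ux_r+v)=0$ on $V$. On $U$ the roots of $\prod F_i$ are thus the distinct numbers $\lambda x_1,\dots,\lambda x_n$. As $U$ is connected, $F_i=\prod_{r\in B_i}(T-\lambda x_r)$ on $U$ with constant sets $B_i$ that partition $\{1,\dots,n\}$. The coefficients of $F_i$ are $W$-invariant and the coordinates of a point of $U$ are distinct, so $wB_i=B_i$ for $w\in W$: each $B_i$ is a nonempty union of blocks. There are $k$ sets $B_i$ and $k$ blocks, so $B_i=I_{\sigma(i)}$ with $\sigma$ a permutation and $n_{\sigma(i)}=n_i$. Hence $\tilde\varphi_{ij}=\lambda^jc_{\sigma(i)j}$ on $O\subset U$, and Lemma 2 gives type (I).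

**Where the loops stop.** Step 1 used that the polynomial whose roots are followed depends only on $(u,v)$. If $\hat g\neq0$, the right side of (2) is $T^n+\alpha uT+\mu(v+\hat g(x)u)$, and $\hat g(x)$ changes when the $x_r$ are permuted. There is then no second covering of the $v$-line whose branch set can be compared with $D$. This cannot be wished away. In the $(2,2)$ example of type (III), with $z=a(s^2+(-1+i)p)$, on $V$ we have $x_3+x_4=-s$, $x_3x_4=s^2-p$, $v=s^2p-p^2$ and $u=-e_3=s(2p-s^2)$. One checks that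
$$-z^2=-a^2\bigl(s^4+2(-1+i)s^2p-2ip^2\bigr)=\mu v+gu\quad\text{with}\quad \mu=-2ia^2,\ g=a^2s :$$
the $p^2$-coefficient of $\mu v+gu$ is $-\mu=2ia^2$, the $s^4$-coefficient is $-a^2$, the $s^2p$-coefficient is $\mu+2a^2=2(1-i)a^2$. So $\alpha=0$ and $\hat g=\frac i2s\neq0$. In place of global loops we now use very short arcs starting at points of $O$, and expand in powers of the parameter. Each coefficient is an identity on $O$, hence, by Lemma 2, an identity in $H$.

## Arcs through the roots of unity

Let $X(y)=\sum_s\xi_sy^s$ be the analytic solution of $X^n=1+nyX$, $X(0)=1$ (implicit function theorem). Comparing the coefficients of $y,y^2,y^3$: $n\xi_1=n$; $n\xi_2+\binom n2=n$; $n\xi_3+n(n-1)\xi_2+\binom n3=n\xi_2$. So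
$$\xi_0=\xi_1=1,\qquad \xi_2=\tfrac{3-n}2,\qquad \xi_3=(2-n)\xi_2-\tfrac{(n-1)(n-2)}6=\tfrac{(2-n)(4-n)}3 . \tag{7}$$

**The arc.** For $a\in O$ and small $\varepsilon$ let $x_r(\varepsilon)=a_rX(\varepsilon a_r)=\sum_s\xi_s\varepsilon^sa_r^{s+1}$. As $a_r^n=1$, $x_r^n=1+n\varepsilon x_r$. The $x_r(\varepsilon)$ are distinct for small $\varepsilon$, so they are all the roots of $T^n-n\varepsilon T-1$. Thus $x(\varepsilon)\in V$ with $u=-n\varepsilon$, $v=-1$, and (2) becomes, at $x(\varepsilon)$,
$$\prod_iF_i=T^n-n\varepsilon\alpha T-\mu(1+n\varepsilon\hat g).$$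

**The roots along the arc.** Put $\varrho=(1+n\varepsilon\hat g(x(\varepsilon)))^{1/n}$ with $\varrho(0)=1$. Substitute $T=\nu\omega\varrho Y$ with $\omega\in E_n$ and divide by $\mu\varrho^n$: the equation becomes $Y^n=1+n(\varepsilon\theta\nu\omega\varrho^{1-n})Y$, solved by $Y=X(\varepsilon\theta\nu\omega\varrho^{1-n})$. So the roots of $\prod F_i$ are
$$t_\omega=\sum_{s\ge0}\xi_s\varepsilon^s\theta^s\varrho^{1+s-ns}(\nu\omega)^{s+1},\qquad\omega\in E_n. \tag{8}$$
They are distinct for small $\varepsilon$. By continuity the roots of $F_i$ are the $t_\omega$ with $\omega\in B_i(a)$, a set independent of $\varepsilon$.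

**Expansion of $\varrho^p$.** Since $\hat g(x(\varepsilon))=w_1+\varepsilon w_2+\xi_2\varepsilon^2w_3+\cdots$ (values at $a$), the binomial series for $(1+n\varepsilon\hat g)^{p/n}$, which is $1+p\varepsilon\hat g+\frac12p(p-n)\varepsilon^2\hat g^2+\frac16p(p-n)(p-2n)\varepsilon^3\hat g^3+\cdots$, gives
$$\begin{aligned}\varrho^p=1&+p\varepsilon w_1+\varepsilon^2\bigl(pw_2+\tfrac12p(p-n)w_1^2\bigr)\\&+\varepsilon^3\bigl(p\xi_2w_3+p(p-n)w_1w_2+\tfrac16p(p-n)(p-2n)w_1^3\bigr)+\cdots\end{aligned} \tag{9}$$

**Expansion of a polynomial.** Let $\partial_s=\sum_rx_r^s\,\partial/\partial x_r$. The full power sums $s_j=\sum_{r\le n}x_r^j$ generate $I$, and $\partial_2s_j=js_{j+1}\in I$, so $\partial_2I\subset I$. Also $\partial_2$ commutes with $S_n$. So $\partial_2$ induces a derivation $\partial$ of $H$. With $x(\varepsilon)=a+\varepsilon a^2+\xi_2\varepsilon^2a^3+\cdots$ (powers coordinatewise), Taylor's formula and $\partial_2^2z=\sum_{r,r'}x_r^2x_{r'}^2z_{rr'}+2\partial_3z$ give, for a polynomial $z$, with the right side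 evaluated at $a$,
$$z(x(\varepsilon))=z+\varepsilon\,\partial_2z+\varepsilon^2\bigl(\tfrac12\partial_2^2z+\tfrac{1-n}2\partial_3z\bigr)+O(\varepsilon^3), \tag{10}$$
because $\xi_2-1=\frac{1-n}2$.

**First order.** From (8) and (9), $t_\omega^j=(\nu\omega)^j(1+j\varepsilon w_1)+j\varepsilon\theta(\nu\omega)^{j+1}+O(\varepsilon^2)$. Summing over $B_i(a)$, $G_{ij}(x(\varepsilon))=G_{ij}+j\varepsilon(\hat gG_{ij}+\theta G_{i,j+1})+O(\varepsilon^2)$. Comparing with (10) gives an identity on $O$ between homogeneous elements of $P$ of degree $j+1$. By Lemma 2, in $H$,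
$$\partial\varphi(s_{ij})=j\hat g\,\varphi(s_{ij})+j\theta\,\varphi(s_{i,j+1})\qquad(\text{all }i,\ j\ge1). \tag{11}$$

## The case $\alpha=0$: a polynomial with two cofactors

Here $\theta=0$, so (8) reads $t_\omega=\nu\omega\varrho$, and $G_{ij}(x(\varepsilon))=\varrho^jG_{ij}(a)$ for every $a\in O$.

**Step 1: a nonzero power sum of low degree.** Suppose first that there is $(i,m)$ with $1\le m\le b-1$ and $G_{im}\not\equiv0$ on $O$. In case (a) this always holds: take $i$ with $n_i<b$ and use (6). In case (b), if it fails, then $\varphi(s_{ij})=0$ for all $i$ and $j<b$ by Lemma 2, so $\varphi(c_{ij})=0$ for $j<b$ by Newton's identities; this is type (III), and we are done. So fix such $(i,m)$.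

**Step 2: two differential equations on $O$.** By Lemma 1 the class of $G_{im}$ is represented by some $z\in\mathbb C[x_1,\dots,x_q]^{W'}$ of degree $m$. The difference $G_{im}-z\in I$ has degree $m\le n-2$, so it vanishes on $V$ by Lemma 2. Thus $z\ne0$ and $z(x(\varepsilon))=\varrho^mz(a)$ for all $a\in O$. By (9) and (10), on $O$,
$$\partial_2z=m\hat gz,\qquad \tfrac12\partial_2^2z+\tfrac{1-n}2\partial_3z=\bigl(mw_2+\tfrac12m(m-n)w_1^2\bigr)z . \tag{12}$$

**Step 3: they hold as polynomial identities.** The first identity in (12) is in degree $m+1\le b$ between $W'$-invariant polynomials in $x_1,\dots,x_q$. By Lemma 2 it holds in $H$, and by injectivity in Lemma 1 it holds in $\mathbb C[x_1,\dots,x_q]$. With $\eta_r:=m\beta_r$,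
$$\partial_2z=\Bigl(\sum_{r\le q}\eta_rx_r\Bigr)z. \tag{13}$$
Then $\partial_2^2z=\partial_2(mw_1z)=(mw_2+m^2w_1^2)z$. Inserting this in the second identity, which is in degree $m+2\le b+1$, and using Lemmas 2 and 1,
$$(n-1)\partial_3z=m(nw_1^2-w_2)z+c\,h_{b+1}, \tag{14}$$
with $c\in\mathbb C$, and $c=0$ if $m+2\le b$.

We claim $c=0$ always. Let $m+2=b+1$. Set all variables except one $x_r$ equal to $0$ (this is compatible with $\partial_2,\partial_3$), and let $\zeta$ be the coefficient of $x_r^m$ in $z$. Then (13) gives $m\zeta=\eta_r\zeta$. If $\zeta\ne0$, then $\eta_r=m$, $\beta_r=1$, and (14) reads $(n-1)m\zeta=m(n-1)\zeta+c$. If $\zeta=0$, (14) reads $0=c$. So $c=0$ in both cases, and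
$$\partial_3z=Kz,\qquad K=\tfrac m{n-1}(nw_1^2-w_2). \tag{15}$$

**Step 4: restriction to fewer variables.** Write $z=x_j^ew$ with $x_j\nmid w$. Since $\partial_2x_j^e=ex_j\cdot x_j^e$ and $\partial_3x_j^e=ex_j^2\cdot x_j^e$, equations (13) and (15) give $\partial_2w=(\sum\eta_rx_r-ex_j)w$ and $\partial_3w=(K-ex_j^2)w$. Setting $x_j=0$, the nonzero homogeneous polynomial $w|_{x_j=0}$ satisfies (13) and (15) with cofactors $\sum_{r\ne j}\eta_rx_r$ and $K|_{x_j=0}$, with the same constants $m,n$. Iterating, for each nonempty subset of the variables there is a nonzero homogeneous polynomial in these variables satisfying the restricted equations.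

**Step 5: one variable, $\eta_r\in\{0,m\}$.** The polynomial is a constant times $x_r^d$. So $\eta_r=d$ by (13), and by (15) the coefficient of $x_r^2$ in $K$ is also $d$:
$$\frac m{n-1}\Bigl(\frac{n\eta_r^2}{m^2}-\frac{\eta_r}m\Bigr)=\eta_r,\qquad\text{i.e.}\qquad \eta_r^2=m\eta_r .$$

**Step 6: two variables, at most one $\eta_r$ equals $m$.** Let the variables be $x,y$ and the cofactor $\eta x+\eta'y$. The polynomial divides its image under the derivation $\partial_2$; by the product rule each of its irreducible factors $\pi$ divides $\partial_2\pi$. Irreducible homogeneous polynomials in two variables are linear. For $\pi=x-cy$ with $c\ne0$, divisibility of $x^2-cy^2$ by $x-cy$ means $c^2=c$, so $c=1$. Hence the polynomial is a constant times $x^{d_1}y^{d_2}(x-y)^{d_3}$. As $\partial_2(x-y)=(x+y)(x-y)$ and $\partial_3(x-y)=(x^2+xy+y^2)(x-y)$, we get $\eta=d_1+d_3$, $\eta'=d_2+d_3$, and the $xy$-coefficient of $K$ is $d_3$: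
$$d_3=\frac m{n-1}\cdot 2n\,\frac{\eta\eta'}{m^2}=\frac{2n\,\eta\eta'}{m(n-1)} .$$
If $\eta=\eta'=m$, then $d_3=\frac{2nm}{n-1}>m$, contradicting $d_3\le\eta=m$.

**Step 7: exactly one $\eta_l$ equals $m$.** Otherwise all $\eta_r=0$ and $\partial_2z=0$. But if $d=\deg_{x_r}z>0$ with leading coefficient $\ell$ (a polynomial in the other variables), then the coefficient of $x_r^{d+1}$ in $\partial_2z$ is $d\ell\neq0$, since $x_{r'}^2\partial/\partial x_{r'}$ with $r'\ne r$ does not raise the degree in $x_r$. As $z$ is not constant, $\partial_2z\ne0$. So exactly one $\eta_l=m$, i.e. $\hat g=x_l$. As $\hat g$ is $W'$-invariant, $\{l\}$ is a block of size $1$. In case (b) this is impossible because $b\ge2$; there only type (III) remains.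

**Step 8: type (II) in case (a).** On $V$, $x_l^n+ux_l+v=0$, so (2) reads $\prod F_i=T^n+\mu(v+x_lu)=T^n-\mu x_l^n$. The set $U'=\{x\in U:x_l\ne0\}$ is connected: $U$ is a connected complex manifold (Lemma 3), and we remove a proper analytic subset ($x_l\neq0$ on $O$). On $U'$ the roots of $\prod F_i$ are the distinct numbers $\nu\omega x_l$, so those of $F_i$ are the $\nu\omega x_l$ with $\omega$ in a locally constant, hence constant, set $\Omega_i$; the $\Omega_i$ partition $E_n$ and $|\Omega_i|=n_i$. As $O\subset U'$, Lemma 2 gives $\varphi(C_i)(T)=\prod_{\omega\in\Omega_i}(T-\nu\omega x_l)$: type (II).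

## The case $\alpha\ne0$, $\hat g\ne0$: second and third order

We show that this case does not occur. Represent $\varphi(s_{i1})$ by a $W'$-invariant linear form $\Lambda_i=\sum_{r\le q}A_{ir}x_r$; it equals $G_{i1}$ on $V$, because the difference lies in $I$ in degree $1\le n-2$. Put $\Lambda_i^{(s)}=\sum_rA_{ir}x_r^s$. Fix $i$ and drop it from the notation; write $G_j$ also for the class $\varphi(s_{ij})$. Evaluating $\Lambda$ along the arc, and summing (8) over $\omega\in B_i(a)$, on $O$ we get
$$\sum_s\xi_s\varepsilon^s\Lambda^{(s+1)}=\sum_s\xi_s\varepsilon^s\theta^s\varrho^{1+s-ns}G_{s+1}. \tag{16}$$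
By Lemma 2 the coefficient of $\varepsilon^s$ is an identity in $H_{s+1}$. Note $\partial w_s=sw_{s+1}$ and $\partial\Lambda^{(s)}=s\Lambda^{(s+1)}$.

**Step 1: order $\varepsilon^2$ makes each $\Lambda_i$ proportional to $\hat g$.** By (9) the coefficient of $\varepsilon^2$ in (16) is
$$\xi_2\Lambda^{(3)}=\Lambda\bigl(w_2+\tfrac{1-n}2w_1^2\bigr)+(2-n)w_1\theta G_2+\xi_2\theta^2G_3 .$$
By (11) with $j=1$, $\theta G_2=\Lambda^{(2)}-w_1\Lambda$. By (11) with $j=2$,
$$2\theta^2G_3=\theta\,\partial G_2-2w_1\theta G_2=2\Lambda^{(3)}-w_2\Lambda-3w_1\Lambda^{(2)}+2w_1^2\Lambda .$$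
Substitute. The terms $\xi_2\Lambda^{(3)}$ cancel, and on the right

* the coefficient of $w_1^2\Lambda$ is $\frac{1-n}2-(2-n)+\frac{3-n}2=0$;
* that of $w_2\Lambda$ is $1-\frac{3-n}4=\frac{n+1}4$;
* that of $w_1\Lambda^{(2)}$ is $(2-n)-\frac{3(3-n)}4=-\frac{n+1}4$.

Hence $w_1\Lambda^{(2)}-w_2\Lambda=0$ in $H_3$. This polynomial has no terms $x_r^3$. So it is $0$ as a polynomial: for $b\ge3$ by injectivity in Lemma 1; for $b=2$ it is a multiple of $h_3$, whose $x_r^3$-coefficient is $1$. The coefficient of $x_rx_s^2$ gives $\beta_rA_s=A_r\beta_s$ for $r\neq s$. As $\hat g\ne0$, we get $\Lambda_i=\kappa_i\hat g$ for every $i$.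

**Step 2: some $\kappa_i\ne0$.** If all $\kappa_i=0$, then (11) with $\theta\ne0$ gives inductively $\varphi(s_{ij})=0$ for all $j$. So $G_{ij}\in I$, and it vanishes on $O$ for $j\le n-1$ by Lemma 2. As $n_i\le n-2$, this contradicts (6). Choose $i$ with $\kappa=\kappa_i\neq0$.

**Step 3: order $\varepsilon^3$.** By (11), $G_j=\kappa\theta^{1-j}d_j$ in $H$ with $d_1=w_1$ and $d_{j+1}=\frac1j\partial d_j-w_1d_j$. So
$$d_2=w_2-w_1^2,\qquad d_3=w_3-2w_1w_2+w_1^3,\qquad d_4=w_4-\tfrac73w_1w_3-\tfrac23w_2^2+3w_1^2w_2-w_1^4 .$$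
For $d_4$: $\frac13\partial d_3=\frac13(3w_4-2w_2^2-4w_1w_3+3w_1^2w_2)$, and then subtract $w_1d_3$. By (9), with $p=1,\ 2-n,\ 3-2n$ in turn, the $\varepsilon^3$-coefficient of (16) divided by $\kappa$ is
$$\begin{aligned}\xi_3w_4={}&w_1\bigl[\xi_2w_3+(1-n)w_1w_2+\tfrac{(1-n)(1-2n)}6w_1^3\bigr]\\&+(2-n)\bigl(w_2+(1-n)w_1^2\bigr)d_2+(3-2n)\xi_2w_1d_3+\xi_3d_4 .\end{aligned}$$
The $w_4$-terms cancel. The remaining coefficients on the right are, by (7):

* $w_2^2$: $(2-n)-\frac23\xi_3=(2-n)\bigl[1-\frac29(4-n)\bigr]=\frac{(2-n)(2n+1)}9$;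
* $w_1w_3$: $\xi_2(4-2n)-\frac73\xi_3=(2-n)\bigl[(3-n)-\frac79(4-n)\bigr]=-\frac{(2-n)(2n+1)}9$;
* $w_1^2w_2$: $(1-n)-n(2-n)-(3-n)(3-2n)+(2-n)(4-n)=0$;
* $w_1^4$: $\frac{(1-n)(1-2n)}6-(2-n)(1-n)+\frac{(3-n)(3-2n)}2-\frac{(2-n)(4-n)}3=0$.

(In the last line, over the denominator $6$: the constants are $1-12+27-16=0$, the coefficients of $n$ are $-3+18-27+12=0$, of $n^2$: $2-6+6-2=0$.) Since $n\ge4$, in $H_4$
$$Q:=w_2^2-w_1w_3=\sum_{r<s}\beta_r\beta_s\,(2x_r^2x_s^2-x_r^3x_s-x_rx_s^3)=0. \tag{17}$$

**Step 4: $\beta_r\beta_s=0$ for $r\ne s$.** If $b\ge4$, then $Q=0$ as a polynomial by Lemma 1. If $b=3$, then $Q=ch_4$, and the coefficient of $x_r^4$ gives $c=0$. In both cases the claim follows. If $b=2$, then $4=b+2\le n$ and $Q=ch_4+\ell h_3$ with $\ell=\sum l_rx_r$. The coefficient of $x_r^4$ gives $l_r=-c$. That of $x_r^3x_s$ gives $-\beta_r\beta_s=c+l_r+l_s=-c$. That of $x_r^2x_s^2$ gives $2\beta_r\beta_s=c+l_r+l_s=-c$. Subtracting, $3\beta_r\beta_s=0$.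

**Step 5: the contradiction.** Thus $\hat g=\beta_lx_l$ with $\beta_l\ne0$, and by $W'$-invariance $\{l\}$ is a block of size $1$ (so case (b) is already contradictory). All $\varphi(s_{i1})=\kappa_i\hat g$ lie in $\mathbb Cx_l$. Since $\partial x_l^j=jx_l^{j+1}$ and $\theta\ne0$, (11) gives inductively $\varphi(s_{ij})\in\mathbb Cx_l^j$. So $\varphi(c_{ij})=\tau_{ij}x_l^j$ with $\tau_{ij}\in\mathbb C$. Since $j\le n_i\le n-2$, Lemma 2 gives $\tilde\varphi_{ij}=\tau_{ij}x_l^j$ on $V$. So the coefficient of $T^1$ in (2) reads $\tau x_l^{n-1}=\alpha u$ on $V$ with a constant $\tau$. On $O$ we have $u=0$ and $x_l\ne0$, so $\tau=0$. Hence $\alpha u\equiv0$ on $V$ and $\alpha=0$, a contradiction. This completes the proof of Theorem 2. $\square$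

## Traces of the endomorphisms

Let $m_1,\dots,m_k\ge1$, $k\ge2$, $N=\sum m_i$, and let $H$ be the ring (3) for the $m_i$, with $N$ in place of $n$. We write $[r]_t=1+t+\dots+t^{r-1}$ and $[r]_t!=[1]_t\cdots[r]_t$. The ring $P$ is a polynomial ring in $N$ generators and $P/(e_1,\dots,e_N)$ is finite-dimensional, so $e_1,\dots,e_N$ is a regular sequence. Hence the Poincaré polynomial of $H$ is
$$\Pi(t)=\prod_{j\le N}(1-t^j)\Big/\prod_i\prod_{j\le m_i}(1-t^j)=[N]_t!\Big/\prod_i[m_i]_t! . \tag{18}$$

**Lemma 4.** (i) For real $\lambda$, $[r]_\lambda=0$ iff $\lambda=-1$ and $r$ is even, and then the zero is simple. So $\Pi(\lambda)\ne0$ for real $\lambda\ne-1$; $\Pi(-1)\ne0$ iff at most one $m_i$ is odd; and $\Pi(\lambda)>0$ for $\lambda>0$. If $\varphi$ is of type (I) with $\sigma=\mathrm{id}$, then $\mathrm{tr}\,\varphi=\Pi(\lambda)$.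

(ii) If $\varphi$ is of type (II), then $\varphi(x_l)=\kappa x_l$ with $\kappa\ne0$, $x_l^N=0\neq x_l^{N-1}$, and $\mathrm{tr}\,\varphi=[N]_\kappa$.

*Proof.* (i) The zeros of $[r]_t$ are the $r$-th roots of unity other than $1$, all simple; the only real one can be $-1$. So the order of vanishing of $\Pi$ at $-1$ is $\lfloor N/2\rfloor-\sum\lfloor m_i/2\rfloor$, which is $\lfloor o/2\rfloor$ if $o$ of the $m_i$ are odd. Positivity is clear. In type (I) with $\sigma=\mathrm{id}$, $\varphi$ is multiplication by $\lambda^j$ on $H_j$.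

(ii) Here $\Omega_l=\{\omega\}$ and $C_l=T-x_l$, so $\kappa=\nu\omega$. We saw that $x_l^N=0$. Elements of $I$ of degree $N-1$ vanish on $O$ (Lemma 2), and $x_l^{N-1}$ does not, so $x_l^{N-1}\neq0$. The image of $\varphi$ lies in $\mathbb C[x_l]\subset H$, which has basis $1,x_l,\dots,x_l^{N-1}$; so $\mathrm{tr}\,\varphi$ is the trace on this subspace, $\sum_{j<N}\kappa^j$. $\square$

If $k=1$, a flag manifold is a point. Let $k\ge2$. In Theorem 1 the $n_i$ are distinct, so $n\ge3$ and $\max n_i\ge2$. All rational cohomology below is in even degrees, so $L(f)=\mathrm{tr}(f^*|H^*(M;\mathbb Q))$.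

## Complex flag manifolds

*Proof of Theorem 1 for $\mathbb F=\mathbb C$.* Let $M=\mathbb CM(n_1,\dots,n_k)$ and apply Theorem 2(a) to $f^*\otimes\mathbb C$.

*Type (0).* $L(f)=1$.

*Type (I).* $\sigma=\mathrm{id}$ because the $n_i$ are distinct. Since $f^*$ is multiplication by $\lambda$ on $H^2(M;\mathbb Q)\ne0$, $\lambda\in\mathbb Q$. Then $L(f)=\Pi(\lambda)\ne0$ by Lemma 4(i), as at most one $n_i$ is odd.

*Type (II).* The block of size $1$ is the only odd one, so $n$ is odd. As $x_l=-c_1(\gamma_l)$ is a nonzero element of $H^2(M;\mathbb Q)$ and $f^*x_l=\kappa x_l$, $\kappa\in\mathbb Q$. By Lemma 4(ii), $L(f)=[n]_\kappa\ne0$. $\square$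

## Cohomology of real flag manifolds

Let $M=\mathbb RM(n_1,\dots,n_k)$ with distinct $n_i$, at most one odd. Write $m_i=\lfloor n_i/2\rfloor$ and $N=\sum m_i$. As each $O(n_i)$ contains elements of determinant $-1$, $M=SO(n)/S(\prod O(n_i))$.

**Why Theorem 2 alone is not enough.** We shall see that $H^*(M;\mathbb C)$ is the ring (3) for the numbers $m_i$. For $\mathbb RM(2,6)$ these are $1,3$, and $H=\mathbb C[y]/(y^4)$. The endomorphism $y\mapsto-y$ has trace $1-1+1-1=0$. Likewise $\mathbb RM(4,5)$ leads to $(2,2)$, and the type (III) example above with $\beta=-1$, $a=\frac{1+i}2$ (so $\beta=(-1+i)a$) has image spanned by $1,z$ and $\varphi(z)=\beta z=-z$, hence trace $0$. Such endomorphisms must be shown not to come from maps. The tool is the Euler class upstairs, on the covering with oriented subspaces: its square is a Pontryagin class, and squares of rational numbers are nonnegative.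

**The covering.** Let $\pi:\tilde M=SO(n)/\prod SO(n_i)\to M$, a finite regular covering with group $\Gamma=S(\prod O(n_i))/\prod SO(n_i)$. Some $n_i\ge2$ and $n\ge3$, so $\pi_1(\prod SO(n_i))\to\pi_1(SO(n))=\mathbb Z/2$ is onto, because the loop $SO(2)\subset SO(n_i)$ maps to the generator. Since $\prod SO(n_i)$ is connected, the exact homotopy sequence shows that $\tilde M$ is simply connected. Hence every $f:M\to M$ lifts to $\tilde f:\tilde M\to\tilde M$ with $\pi\tilde f=f\pi$. By transfer, $\pi^*$ is injective on rational cohomology with image the $\Gamma$-invariants.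

**The ring upstairs.** As at most one $n_i$ is odd, $N=\lfloor n/2\rfloor$, so $\prod SO(n_i)$ has maximal rank in $SO(n)$. By Borel's theorem for connected closed subgroups of maximal rank, $H^*(\tilde M;\mathbb Q)=\mathcal R/(J)$, where $\mathcal R=H^*(\prod BSO(n_i);\mathbb Q)$ and $J$ is the image of $H^{+}(BSO(n);\mathbb Q)$. Let $S=\mathbb Q[p_j(\gamma_i):1\le j\le m_i]$ be generated by Pontryagin classes. For even $n_i$ let $\chi_i\in H^{2m_i}$ be the Euler class (the letter $e$ is taken), so $\chi_i^2=p_{m_i}(\gamma_i)$. Then $\mathcal R$ is free over $S$ on the products $\chi_{\mathcal J}=\prod_{i\in\mathcal J}\chi_i$, $\mathcal J\subset\{i:n_i\text{ even}\}$.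

**Passing to invariants.** $\Gamma$ changes the orientations of the tautological bundles, an even number at a time. So it fixes $S$ and acts on the $\chi_i$ by sign changes: by all sign changes if some $n_i$ is odd (the odd block absorbs the parity), and by those with product $1$ if all $n_i$ are even. Elements of $S(\prod O(n_i))$ lie in the connected group $SO(n)$, so conjugation by them acts trivially on $H^*(BSO(n);\mathbb Q)$, and $\Gamma$ fixes $J$ elementwise. Averaging gives $H^*(M;\mathbb Q)=(\mathcal R/J\mathcal R)^\Gamma=\mathcal R^\Gamma/J\mathcal R^\Gamma$.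

* If some $n_i$ is odd: $\mathcal R^\Gamma=S$, and the ideal of $J$ is generated by the components of $\prod_ip(\gamma_i)$ of degrees $4,\dots,4N$.
* If all $n_i$ are even: $\mathcal R^\Gamma=S\oplus S\chi$ with $\chi=\prod\chi_i$, and the ideal is generated by $\chi$ and the components of $\prod p(\gamma_i)$ of degrees $4,\dots,4(N-1)$. Dividing by $\chi$ leaves $S/(\chi^2)$, and $\chi^2=\prod p_{m_i}(\gamma_i)$ is the component of degree $4N$. So the quotient is again $S$ modulo all positive-degree components of $\prod p(\gamma_i)$.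

In all cases
$$H^*(M;\mathbb Q)=\mathbb Q[p_j(\gamma_i)]\Big/\Bigl(\prod_ip(\gamma_i)=1\Bigr). \tag{19}$$
With $p_j(\gamma_i)\leftrightarrow c_{ij}$, $H^*(M;\mathbb C)$ is the ring (3) for the numbers $m_i\ge1$ (omitting $m_i=0$), with degree $j$ corresponding to cohomological degree $4j$. Let $k'$ be the number of $i$ with $n_i\ge2$. If $k'=1$, then $H^*(M;\mathbb Q)=\mathbb Q$ and $L(f)=1$. **From now on $k'\ge2$.** By the consequence of Lemma 1, all $p_j(\gamma_i)$, $1\le j\le m_i$, are nonzero.

## Euler classes as sign constraints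

**Lemma 5.** Suppose some $n_i$ is even with $m_i$ odd; let $i_0$ be such an index with $m:=m_{i_0}$ minimal. Then $\tilde f^*\chi_{i_0}=c\,\chi_{i_0}$ and $f^*p_m(\gamma_{i_0})=c^2p_m(\gamma_{i_0})$ for some $c\in\mathbb Q$.

*Proof.* $H^{2m}(\tilde M;\mathbb Q)$ is spanned by products of a monomial in the $p$'s, of degree divisible by $4$, with some $\chi_{\mathcal J}$. Since $2m\equiv2\pmod4$, $\sum_{j\in\mathcal J}m_j$ is odd, so $\mathcal J$ contains $j$ with $n_j$ even and $m_j$ odd; by minimality $m_j\ge m$. The degree forces $m_j=m$, $\mathcal J=\{j\}$ and no $p$'s. Then $n_j=2m=n_{i_0}$, and $j=i_0$ since the $n$'s are distinct. So $\tilde f^*\chi_{i_0}=c\chi_{i_0}$. Squaring, $\pi^*f^*p_m(\gamma_{i_0})=\tilde f^*\chi_{i_0}^2=c^2\pi^*p_m(\gamma_{i_0})$, and $\pi^*$ is injective. $\square$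

For $\mathbb RM(2,6)$ this gives $f^*y=c^2y$, so $y\mapsto-y$ is not induced by a map.

Equal values among the $m_i\ge1$ occur only as $m_i=m_{i'}=m$ with $\{n_i,n_{i'}\}=\{2m,2m+1\}$; there is at most one such pair, since at most one $n_i$ is odd. For it we need one more space.

**The space $\tilde M_2$.** Let $m\ge1$ and $\tilde M_2=SO(4m+1)/(SO(2m)\times SO(2m+1))$. Write $p_j,\chi$ for the Pontryagin and Euler classes of the $2m$-dimensional bundle, and $\bar p_j$ for the Pontryagin classes of the other. By Borel's theorem $H^*(\tilde M_2;\mathbb Q)=\mathbb Q[p_1,\dots,p_{m-1},\chi,\bar p_1,\dots,\bar p_m]/(p\bar p=1)$ with $p_m=\chi^2$. As $\mathbb Q[p_1,\dots,p_{m-1},\chi]$ is free over $\mathbb Q[p_1,\dots,p_m]$ on $1,\chi$,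
$$H^*(\tilde M_2;\mathbb Q)=A\oplus A\chi,\qquad A=\mathbb Q[p_j,\bar p_j]/(p\bar p=1)=\mathbb Q[p_1,\dots,p_m]/(\bar p_{m+1},\dots,\bar p_{2m}), \tag{20}$$
free over $A$ on $1,\chi$, where $1+\bar p_1+\bar p_2+\dots=1/(1+p_1+\dots+p_m)$ (eliminate as in the proof of Lemma 1). In particular $A$ has no relations in cohomological degrees $\le4m$.

**Lemma 6.** Let $\{2m,2m+1\}\subset\{n_i\}$, and suppose $m\ge2$ or $k'\ge3$. Write $\gamma_{2m},\gamma_{2m+1}$ for the corresponding bundles. There is no $\lambda\in\mathbb Q^\times$ with $f^*p_j(\gamma_{2m})=\lambda^jp_j(\gamma_{2m+1})$ for all $1\le j\le m$.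

*Proof.* Suppose there is one.

*$m=1$, $k'\ge3$.* Lemma 5 with $i_0$ the block $n_i=2$ gives $c^2p_1(\gamma_2)=\lambda p_1(\gamma_3)$. By (19) the only linear relation among the $k'$ classes $p_1(\gamma_i)$ is $\sum p_1(\gamma_i)=0$. As $k'\ge3$, $p_1(\gamma_2)$ and $p_1(\gamma_3)$ are linearly independent, so $\lambda=0$, a contradiction.

*$m\ge2$.* Let $\iota:\tilde M_2\to\tilde M$ be induced by the inclusion of $SO(4m+1)$ acting on the coordinates of the two summands; $\iota^*$ maps $\chi_{2m},p_j(\gamma_{2m}),p_j(\gamma_{2m+1})$ to $\chi,p_j,\bar p_j$, where $\chi_{2m}$ is the Euler class of $\gamma_{2m}$. By degree, $\iota^*\tilde f^*\chi_{2m}=c\chi+r$ with $c\in\mathbb Q$ and $r\in A$ of degree $2m$. Squaring,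
$$c^2p_m+r^2+2cr\chi=\iota^*\pi^*f^*p_m(\gamma_{2m})=\lambda^m\bar p_m .$$
By freeness in (20), $cr=0$. If $c\ne0$, then $r=0$ and $c^2p_m=\lambda^m\bar p_m$ as polynomials in $p_1,\dots,p_m$, since there are no relations in degree $4m$; but $\bar p_m$ contains the term $(-1)^mp_1^m$, and $m\ge2$. If $c=0$, then $r^2=\lambda^m\bar p_m$ as polynomials; but $\bar p_m$ contains the term $-p_m$, while $r$, of degree $2m$, involves only $p_j$ with $j\le m/2<m$. Both are contradictions. $\square$

## Real flag manifolds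

*Proof of Theorem 1 for $\mathbb F=\mathbb R$.* Recall $k'\ge2$.

**Case A: the $m_i\ge1$ are not all equal.** Then $\max m_i\ge2$, and we apply Theorem 2(a) to $f^*\otimes\mathbb C$.

*Type (0).* $L(f)=1$.

*Type (I), $\sigma=\mathrm{id}$.* $f^*$ is multiplication by $\lambda$ on $H^4(M;\mathbb Q)\ne0$, so $\lambda\in\mathbb Q$, and $L(f)=\Pi(\lambda)$. If at most one $m_i$ is odd, $\Pi(\lambda)\ne0$ by Lemma 4(i). If at least two $m_i$ are odd, one of them has $n_i$ even. Lemma 5 gives $\lambda^mp_m(\gamma_{i_0})=c^2p_m(\gamma_{i_0})$ with $p_m(\gamma_{i_0})\ne0$ and $m$ odd. So $\lambda^m=c^2$; as $\lambda\neq0$, $\lambda>0$ and $\Pi(\lambda)>0$.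

*Type (I), $\sigma\neq\mathrm{id}$.* Then $\sigma$ exchanges the blocks $2m,2m+1$ and fixes the others. As the $m_i\ge1$ are not all equal, $k'\ge3$. A third block has $f^*p_1=\lambda p_1$ with $p_1\ne0$, so $\lambda\in\mathbb Q$. Lemma 6 excludes this.

*Type (II).* Now $m_l=1$, so $n_l\in\{2,3\}$. Let $y=p_1(\gamma_l)=-x_l\ne0$; then $f^*y=\kappa y$, $\kappa\in\mathbb Q$, and $L(f)=[N]_\kappa$. Suppose $L(f)=0$; then $\kappa=-1$ and $N$ is even. If $n_l=2$, Lemma 5 with $i_0=l$ gives $\kappa=c^2\ge0$, a contradiction. If $n_l=3$, all other $n_i$ are even and $\sum_{i\ne l}m_i=N-1$ is odd. So some $i\ne l$ has $n_i$ even and $m_i$ odd, and Lemma 5 gives $f^*p_m(\gamma_{i_0})=c^2p_m(\gamma_{i_0})$ with $m=m_{i_0}$ odd. By type (II), $f^*p_m(\gamma_{i_0})=\mathrm{const}\cdot y^m$, where the constant is, up to sign, the product of the $m$ nonzero numbers $\nu\omega$, $\omega\in\Omega_{i_0}$; and $y^m\ne0$ because $m\le N-1$ (Lemma 4(ii)). So $c\ne0$ and $p_m(\gamma_{i_0})$ is a nonzero multiple of $y^m$. Applying $f^*$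 to this multiple gives $c^2=\kappa^m=-1$, a contradiction.

**Case B: all $m_i\ge1$ are equal.** Then $k'=2$ and $\{n_i:n_i\ge2\}=\{2m,2m+1\}$. Also $1$ is not among the $n_i$, since there would be two odd numbers. So $M=\mathbb RM(2m,2m+1)$, $\tilde M=\tilde M_2$, and $\pi^*$ identifies $H^*(M;\mathbb Q)$ with $A$.

If $m=1$, then $\bar p_2=p_1^2$ and $H^*(M;\mathbb Q)=\mathbb Q[p_1]/(p_1^2)$ with $p_1=p_1(\gamma_2)$; Lemma 5 gives $L(f)=1+c^2>0$.

If $m\ge2$, apply Theorem 2(b).

*Type (0).* $L(f)=1$.

*Type (I), $\sigma=\mathrm{id}$.* $\lambda\in\mathbb Q$ as before. If $m$ is even, no $m_i$ is odd and $\Pi(\lambda)\ne0$ by Lemma 4(i). If $m$ is odd, Lemma 5 gives $\lambda^m=c^2$, so $\lambda>0$ and $\Pi(\lambda)>0$.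

*Type (I), $\sigma\ne\mathrm{id}$.* $f^*p_1(\gamma_{2m})=\lambda p_1(\gamma_{2m+1})=-\lambda p_1(\gamma_{2m})$, so $\lambda\in\mathbb Q$; excluded by Lemma 6.

*Type (III).* $f^*p_j=f^*\bar p_j=0$ for $j<m$; put $z=f^*p_m$. The relation $p\bar p=1$ gives $(1+z)(1+f^*\bar p_m)=1$, so $f^*\bar p_m=-z$ and $z^2=0$. Hence the image of $f^*$ is spanned by $1,z$. By (20) and degree, $\tilde f^*\chi=c\chi+r$ with $c\in\mathbb Q$ and $r\in A$ of degree $2m$. Then $\pi^*z=(c\chi+r)^2=c^2p_m+r^2+2cr\chi$ lies in $A$, so $cr=0$. If $c\ne0$, then $r=0$ and $z=c^2p_m\neq0$, so $f^*z=c^2z$ and, the image being spanned by the independent elements $1,z$, $L(f)=1+c^2>0$. If $c=0$, then $z=r^2$, where $r$ is a polynomial without constant term in the $p_j$ with $j\le m/2<m$. So $f^*r=0$, $f^*z=0$ and $L(f)=1$.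

So $L(f)\ne0$ in all cases. This proves Theorem 1, and the conjecture is true for $\mathbb F=\mathbb R$ and $\mathbb F=\mathbb C$. $\square$

## Quaternionic flag manifolds and reduction modulo 3

**Theorem 3.** If $n_1,\dots,n_k$ are distinct, every continuous self-map of $\mathbb HM(n_1,\dots,n_k)$ has nonzero Lefschetz number. In particular the space has the f.p.p.

Again the ring alone is not enough: for $\mathbb HM(1,3)$ it is $\mathbb C[x]/(x^4)$, where $x\mapsto-x$ has trace $0$. This time the value $-1$ is excluded by a Steenrod operation modulo $3$.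

*Proof.* If $k=1$, $M$ is a point. Let $k\ge2$ and $M=\mathbb HM(n_1,\dots,n_k)$. By Borel, $H^*(M;\mathbb Z)$ is torsion-free with the presentation $\mathbb Z[c_{ij}]/(\prod C_i(T)=T^n)$. Here $c_{ij}$, in degree $4j$, is the pullback from $BSp(n_i)$ of the elementary symmetric function, up to sign, of the roots $x_r\in H^4(BSp(1)^{n_i})$; and $H^*(M;\mathbb F_3)=H^*(M;\mathbb Z)\otimes\mathbb F_3$. Lemma 1 holds over $\mathbb Z$ and over $\mathbb F_3$.

**Step 1: the operation $\mathcal P^1$.** For $p=3$ it raises degrees by $4$. With $z$ the generator of $H^2(\mathbb CP^\infty;\mathbb F_3)$, the Cartan formula gives $\mathcal P^1z^2=2z\cdot z^3=2z^4$. The generator $x$ of $H^4(\mathbb HP^\infty;\mathbb F_3)$ restricts to $\delta z^2$ on $\mathbb CP^\infty$, $\delta=\pm1$. The restriction is injective, so $\mathcal P^1x=2\delta x^2$. As $H^*(BSp(n_i);\mathbb F_3)$ injects into $H^*(BSp(1)^{n_i};\mathbb F_3)$, summing over the roots gives $\mathcal P^1s_{i1}=2\delta s_{i2}$ in $H^*(M;\mathbb F_3)$.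

**Step 2: the types.** As the $n_i$ are distinct, $b\geq2$; apply Theorem 2(a) to $f^*\otimes\mathbb C$.

*Type (0).* $L(f)=1$.

*Type (I).* $\sigma=\mathrm{id}$. Let $i$ be a block other than the largest. By Lemma 1 over $\mathbb Z$, $H^4(M;\mathbb Z)$ is free on the $c_{i1}$ of the blocks other than the largest, so $s_{i1}=-c_{i1}$ is primitive and $\lambda\in\mathbb Z$. As $H^*(M;\mathbb Z)$ is torsion-free, $f^*s_{ij}=\lambda^js_{ij}$ integrally. Commuting $f^*$ with $\mathcal P^1$ on $s_{i1}$ gives $2\delta\lambda^2s_{i2}=2\delta\lambda s_{i2}$, so $(\lambda^2-\lambda)s_{i2}=0$ modulo $3$. Now $s_{i2}=c_{i1}^2-2c_{i2}$ (with $c_{i2}=0$ if $n_i=1$) is a nonzero polynomial modulo $3$ of degree $2\le b$, so $s_{i2}\ne0$ modulo $3$ by Lemma 1 over $\mathbb F_3$. Hence $\lambda\equiv0,1$ modulo $3$, $\lambda\ne-1$, and $L(f)=\Pi(\lambda)\ne0$ by Lemma 4(i).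

*Type (II).* The block $\{l\}$ is not the largest, so $x_l=s_{l1}$ is primitive, $f^*x_l=\kappa x_l$ with $\kappa\in\mathbb Z$, and $x_l^2=s_{l2}\neq0$ modulo $3$. The same argument gives $\kappa\equiv0,1$ modulo $3$. So $\kappa\ne-1$ and $L(f)=[n]_\kappa\ne0$ by Lemma 4. $\square$

Together with the quoted theorem of Glover and Homer, Theorems 1 and 3 give: $\mathbb FM(n_1,\dots,n_k)$ has the f.p.p. if and only if the $n_i$ are distinct and, for $\mathbb F=\mathbb R,\mathbb C$, at most one of them is odd.
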